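\title{The dimension of the spectrum of the Fibonacci Hamiltonian decreases with the coupling constant}

\begin{abstract}
We prove that the Hausdorff dimension of the spectrum of the diagonal Fibonacci Hamiltonian is a strictly decreasing function of the coupling constant $q\in[0,\infty)$, which confirms a conjecture stated in a paper of Yessen. The main step concerns the periodic approximants: each of their spectral bands shrinks strictly as $q$ grows. We derive this from a property of the critical points of the trace polynomials, proved by deforming the transfer matrices inside $SL_2(\mathbb R)$. The shrinking of bands holds for all Sturmian periodic approximants.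
\end{abstract}

\section{Introduction}

\subsection{The problem}

Let $\omega=\frac{\sqrt5-1}{2}$. For a coupling constant $q\ge0$ and a phase $\theta\in[0,1)$, the diagonal Fibonacci Hamiltonian acts on $\ell^2(\mathbb Z)$ by
\[
(H_{q,\theta}\psi)(n)=\psi(n+1)+\psi(n-1)+q\,\chi_{[1-\omega,1)}(n\omega+\theta \bmod 1)\,\psi(n).
\]
The potential takes the values $q$ and $0$, in the order prescribed by the Fibonacci substitution $a\mapsto ab$, $b\mapsto a$, whose iterates are $a$, $ab$, $aba$, $abaab,\dots$. It is known that the spectrum of $H_{q,\theta}$ does not depend on $\theta$; we denote it by $\Sigma_q$. Without potential, $\Sigma_0=[-2,2]$. For $q>0$ the set $\Sigma_q$ is a Cantor set \cite{Cantat,DGY}, and its Hausdorff dimension measures how thin it is.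

The dimension equals $1$ at $q=0$ and decays like $\log(1+\sqrt2)/\log q$ as $q\to\infty$ \cite{DEGT}. One guesses that it decreases all the way, and this is the conjecture stated in \cite{Yessen}: the map $q\mapsto\dim_{\mathrm H}\Sigma_q$ is monotone decreasing on $[0,\infty)$. We prove it, with strict monotonicity.

\begin{theorem}\label{thm:dim}
The map $q\mapsto\dim_{\mathrm H}\Sigma_q$ is strictly decreasing on $[0,\infty)$, with $\dim_{\mathrm H}\Sigma_0=1$ and $\lim_{q\to\infty}\dim_{\mathrm H}\Sigma_q=0$.
\end{theorem}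

The spectra cannot be compared by inclusion. The diagonal entries of $H_{q,\theta}$ are $0$ and $q$, so the convex hull of $\Sigma_q$ contains $[0,q]$ and lies in $[-2,q+2]$; in particular $\Sigma_{q_2}\not\subset\Sigma_{q_1}$ when $q_2>q_1+2$. The spectrum spreads out while it thins. To compare two couplings we need a correspondence between small pieces of $\Sigma_{q_1}$ and small pieces of $\Sigma_{q_2}$, and the periodic approximants supply one.

\subsection{Periodic approximants}

Define polynomials in $(E,q)$ by
\begin{equation}\label{eq:fibrec}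
t_{-1}=2,\qquad t_0=E,\qquad t_1=E-q,\qquad t_{k+1}=t_kt_{k-1}-t_{k-2}\quad(k\ge1),
\end{equation}
and let $F_{-1}=0$, $F_0=F_1=1$, $F_{k+1}=F_k+F_{k-1}$. For $k\ge1$, $t_k$ is the trace of the transfer matrix over one period of the periodic potential built from the iterate of the substitution of length $F_k$ (Section~\ref{sec:traces}), and
\[
\sigma_k(q)=\{E\in\mathbb R:\ |t_k(E,q)|\le2\}
\]
is the spectrum of the corresponding periodic operator. It is a union of $F_k$ closed intervals with disjoint interiors, the \emph{bands} $I_{k,1}(q),\dots,I_{k,F_k}(q)$, numbered from the top (Lemma~\ref{lem:bands}). The number of bands does not depend on $q$, so each band can be followed as $q$ varies.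

\begin{theorem}\label{thm:fib}
Let $k\ge2$.
\begin{enumerate}
\item[(i)] If $q>0$, $E\in\mathbb R$ and $\partial_Et_k(E,q)=0$, then $\partial_qt_k(E,q)\ne0$ and $t_k(E,q)^2\ge4+q^2$.
\item[(ii)] The absolute value of each critical value of $t_k(\cdot,q)$ is strictly increasing in $q\in[0,\infty)$.
\item[(iii)] Each band length $|I_{k,j}(q)|$ is strictly decreasing in $q\in[0,\infty)$. In particular $|I_{k,j}(q)|\le|I_{k,j}(0)|\le2\pi/F_k$.
\end{enumerate}
\end{theorem}

Part (iii) makes the sums $\sum_j|I_{k,j}(q)|^s$ decrease in $q$. For $q_1<q_2$ we bound these sums from above at $q_1$ by the box dimension of $\Sigma_{q_1}$, and at $q_2$ we use them to bound the Hausdorff dimension of $\Sigma_{q_2}$.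

The proof of Theorem~\ref{thm:fib} covers a larger family at no extra cost. The equation $\psi(n+1)+\psi(n-1)+V(n)\psi(n)=E\psi(n)$ says that $(\psi(n+1),\psi(n))^{T}$ is obtained from $(\psi(n),\psi(n-1))^{T}$ by applying
\begin{equation}\label{eq:AB}
A=\begin{pmatrix}E-q&-1\\1&0\end{pmatrix}\ \text{ if }V(n)=q,\qquad
B=\begin{pmatrix}E&-1\\1&0\end{pmatrix}\ \text{ if }V(n)=0 .
\end{equation}
Let $a_1,a_2,\dots\ge1$ be integers and put
\begin{equation}\label{eq:Srec}
S_{-1}=B^{-1}A,\qquad S_0=B,\qquad S_{n+1}=S_n^{\,a_{n+1}}S_{n-1}\quad(n\ge0).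
\end{equation}
Then $S_1=B^{a_1-1}A$, and for $n\ge1$ the matrix $S_n$ is a word in the letters $A,B$ without inverses. Let $N_n$ be its length and $T_n(E,q)=\operatorname{tr}S_n$. Read from right to left, the word $S_n$ gives one period of a potential with values $q$ and $0$; these potentials are the Sturmian periodic approximants. By Floquet theory the spectrum of the periodic operator is $\{E:|T_n(E,q)|\le2\}$, a union of $N_n$ bands. For $a_1=a_2=\dots=1$ the words are $A$, $AB$, $ABA$, $ABAAB,\dots$, and $N_k=F_k$, $T_k=t_k$.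

\begin{theorem}\label{thm:sturm}
Let $n\ge1$ and $N_n\ge2$. For real $q\ne0$ every real critical value of $T_n(\cdot,q)$ has square at least $4+q^2$. On each of the half-lines $q\ge0$ and $q\le0$, the absolute values of all critical values are strictly increasing in $|q|$, and all $N_n$ band lengths are strictly decreasing in $|q|$. In particular the Lebesgue measure of the spectrum of each such approximant is strictly decreasing in $|q|$.
\end{theorem}

The order of the letters matters: Remark~\ref{rem:counter} gives a word of length five in $A,B$ for which the assertions about critical values fail.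

\subsection{Results used}

The proofs of Theorems~\ref{thm:fib} and~\ref{thm:sturm} are self-contained. Theorem~\ref{thm:dim} rests in addition on three published results; the two notions of dimension are recalled in Section~\ref{sec:dim}.
\begin{enumerate}
\item[(E1)] \cite{Suto} For $q>0$, $\Sigma_q=\{E\in\mathbb R:\ (t_k(E,q))_k\text{ is bounded}\}$.
\item[(E2)] \cite{Cantat,DGY} For every $q>0$, $\Sigma_q$ is a dynamically defined Cantor set; hence its Hausdorff and upper box dimensions coincide. Moreover $q\mapsto\dim_{\mathrm H}\Sigma_q$ is real-analytic on $(0,\infty)$.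
\item[(E3)] \cite{DEGT} $\lim_{q\to\infty}\dim_{\mathrm H}\Sigma_q\cdot\log q=\log(1+\sqrt2)$.
\end{enumerate}
Monotonicity uses (E1) and the equality of dimensions in (E2). Analyticity and (E3) enter only for strictness and for the limit.

\section{Periods two and three}\label{sec:examples}

Fix a level $c\in(-2,2)$ and follow a solution $E$ of $t_k(E,q)=c$ as $q$ grows. Differentiating the equation shows that it moves with velocity
\[
g(E,q)=-\frac{\partial_qt_k}{\partial_Et_k},
\]
an expression in which $c$ does not appear. A band shrinks if $g$ is decreasing in $E$ on it, for then lower points gain on higher ones.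

For $k=2$ we have $t_2=E(E-q)-2$. The condition $|t_2|\le2$ reads $0\le E(E-q)\le4$, so there are two bands, separated by the gap $(0,q)$, each of length
\[
\sqrt{q^2/4+4}-\frac q2=\frac{4}{\sqrt{q^2/4+4}+q/2},
\]
which decreases. The only critical point is $e=q/2$, with critical value $v=-2-q^2/4$, and $v^2=4+q^2+q^4/16$. The velocity is
\[
g=\frac{E}{2E-q}=\frac12+\frac{q/4}{E-q/2}.
\]
Its pole lies in the gap and its residue is positive, so $g$ decreases on both bands. The residue equals $-v'(q)/\partial_E^2t_2=(q/2)/2$; it is positive because the minimum $v$ of $t_2$ moves down, away from $[-2,2]$.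

For $k=3$ put $X=E-q$. Then $t_3=t_2t_1-t_0=X^3+qX^2-3X-q$, and
\[
\partial_Et_3=3X^2+2qX-3,\qquad \partial_qt_3=-\partial_Et_3+X^2-1 .
\]
For $q>0$ the quadratic $3X^2+2qX-3$ takes the values $-2q$, $-3$, $2q$ at $X=-1,0,1$, so its roots satisfy $X_-<-1$ and $0<X_+<1$. At a critical point $\partial_qt_3=X^2-1$. Hence the local maximum, at $X_-$, moves up, and the local minimum, at $X_+$, moves down. Both residues of $g$, being $-\partial_qt_3/\partial_E^2t_3$ at these points, are positive.

The pattern is general. The poles of $g$ are the critical points of $t_k$, and a residue is positive exactly when the corresponding critical value grows in absolute value. A critical value has absolute value at least $2$, with equality at $q=0$. It therefore grows for all $q$ as soon as its derivative never vanishes for $q>0$, that is, as soon as $\partial_Et_k$ and $\partial_qt_k$ have no common real zero. For $k=2,3$ we saw this from explicit formulas, which are not available for large $k$. Section~\ref{sec:crit} replaces them by an argument in $SL_2(\mathbb R)$.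

\section{Traces and bands}\label{sec:traces}

\subsection{Trace identities}

Let $\mathbf 1$ be the identity matrix. The Cayley--Hamilton theorem gives $M+M^{-1}=(\operatorname{tr}M)\mathbf 1$ for $M\in SL_2(\mathbb R)$, hence $\operatorname{tr}M^{-1}=\operatorname{tr}M$ and
\begin{equation}\label{eq:trace}
\operatorname{tr}(UV)=\operatorname{tr}U\operatorname{tr}V-\operatorname{tr}(UV^{-1})\qquad(U,V\in SL_2(\mathbb R)).
\end{equation}
To a pair $(G,D)$ in $SL_2(\mathbb R)$ we attach the triple $(x,y,z)=(\operatorname{tr}G,\operatorname{tr}D,\operatorname{tr}GD)$. Let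
\[
Q(x,y,z)=x^2+y^2+z^2-xyz-4 .
\]
This symmetric polynomial measures the failure of $G$ and $D$ to commute:
\begin{equation}\label{eq:comm}
\operatorname{tr}(G^{-1}D^{-1}GD)=Q(x,y,z)+2 .
\end{equation}
Indeed, \eqref{eq:trace} with $U=G^{-1}D^{-1}$ and $V=GD$ shows that the left side is $z^2-\operatorname{tr}(G^2D^2)$, and $G^2=xG-\mathbf 1$, $D^2=yD-\mathbf 1$ give $\operatorname{tr}(G^2D^2)=xyz-x^2-y^2+2$. Completing the square in $z$ yields
\begin{equation}\label{eq:disc}
(2z-xy)^2=(x^2-4)(y^2-4)+4Q(x,y,z).
\end{equation}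

\begin{lemma}\label{lem:tracemap}
Fix integers $a_1,\dots,a_n\ge1$. There is a polynomial automorphism $\Phi$ of $\mathbb R^3$ with $Q\circ\Phi=Q$ and the following property: if $S_{-1},S_0,\dots,S_n\in SL_2(\mathbb R)$ satisfy $S_{m+1}=S_m^{\,a_{m+1}}S_{m-1}$ for $0\le m<n$, and $u_m$ is the triple of the pair $(S_m,S_{m-1})$, then $u_n=\Phi(u_0)$. The first component $\Theta$ of $\Phi$ satisfies $d\Theta\ne0$ at every point.
\end{lemma}

\begin{proof}
The move $(G,D)\mapsto(G,GD)$ acts on triples by $\rho(x,y,z)=(x,z,xz-y)$, since $\operatorname{tr}(G^2D)=\operatorname{tr}(GD\cdot G)=xz-y$ by \eqref{eq:trace}. The move $(G,D)\mapsto(D,G)$ acts by $\iota(x,y,z)=(y,x,z)$. Applying the first move $a$ times and then the second takes $(G,D)$ to $(G^aD,G)$, so $u_{m+1}=\iota\rho^{\,a_{m+1}}(u_m)$, and $\Phi$ is the composition of these maps. Both $\iota$ and $\rho$ have polynomial inverses, $\rho^{-1}(x,y,z)=(x,xy-z,y)$. Both preserve $Q$: for $\rho$, the function $w\mapsto w^2-xzw$ takes the same value at $w=y$ and at $w=xz-y$. The Jacobian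 matrix of $\Phi$ is invertible everywhere, so its first row does not vanish.
\end{proof}

For the matrices \eqref{eq:AB}, \eqref{eq:Srec} we compute
\begin{equation}\label{eq:family}
S_{-1}=\begin{pmatrix}0&1\\-1&E\end{pmatrix}\begin{pmatrix}E-q&-1\\1&0\end{pmatrix}=\begin{pmatrix}1&0\\q&1\end{pmatrix},\qquad u_0=(E,\,2,\,E-q),\qquad Q(u_0)=q^2 .
\end{equation}
Hence $T_n(E,q)=\Theta(E,2,E-q)$ and $Q(u_n)=q^2$ for all $n$. When all $a_m$ equal $1$ we have $u_k=(T_k,T_{k-1},T_{k+1})$ and $\iota\rho(x,y,z)=(z,x,xz-y)$, so $T_{k+2}=T_{k+1}T_k-T_{k-1}$ for $k\ge0$. This is \eqref{eq:fibrec}; thus $T_k=t_k$ and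
\begin{equation}\label{eq:inv}
Q(t_{k-1},t_k,t_{k+1})=q^2\qquad(k\ge0).
\end{equation}

\subsection{Bands}

The following facts hold for every word in $A$ and $B$. A prime denotes $\partial_E$.

\begin{lemma}\label{lem:bands}
Let $W$ be a word of length $N\ge1$ in the letters $A,B$ of \eqref{eq:AB}, let $T(E,q)=\operatorname{tr}W$, and let $q\in\mathbb R$.
\begin{enumerate}
\item[(a)] $T(\cdot,q)$ is monic of degree $N$. For $c\in[-2,2]$ all zeros of $T-c$ are real, and for $c\in(-2,2)$ they are simple.
\item[(b)] $T'$ has $N-1$ simple real zeros $e_1>\dots>e_{N-1}$, and $|T(e_i)|\ge2$, $T(e_i)T''(e_i)<0$.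
\item[(c)] The set $\{E:|T|\le2\}$ is a union of $N$ closed intervals $I_1(q),\dots,I_N(q)$ with disjoint interiors, numbered from the top. $T$ maps each $I_j$ homeomorphically onto $[-2,2]$ and equals $2(-1)^{j-1}$ at its upper end.
\item[(d)] $T(2\cos\kappa,0)=2\cos N\kappa$. At $q=0$ all critical values are $\pm2$, and $I_j(0)=[2\cos\frac{j\pi}N,2\cos\frac{(j-1)\pi}N]$ has length at most $2\pi/N$.
\item[(e)] $T(-E,-q)=(-1)^NT(E,q)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Each letter is $EP$ plus a matrix independent of $E$, where $P=\operatorname{diag}(1,0)$. Since $P^N=P$, the trace is $E^N$ plus terms of lower degree. Let $c=2\cos\varphi$ with $\varphi$ real, and let $E\in\mathbb C$ solve $T(E,q)=c$. Then $W$ has determinant $1$ and trace $2\cos\varphi$, so $e^{i\varphi}$ is an eigenvalue. Write $W=M_N\cdots M_1$ and let $V$ be the $N$-periodic potential for which $M_n$ is the transfer matrix at site $n$. Take an eigenvector as initial data $(\psi(1),\psi(0))^T$. The solution $\psi\ne0$ of $\psi(n+1)+\psi(n-1)+V(n)\psi(n)=E\psi(n)$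 then satisfies $\psi(n+N)=e^{i\varphi}\psi(n)$ for all $n$. On the space of sequences with this property, with inner product $\sum_{n=1}^N\overline{\psi_1(n)}\psi_2(n)$, the shift is unitary, so the left side of the equation is a Hermitian operator and $E$ is real.

Suppose $T-c$ has a zero $E_0$ of order $m\ge2$ with $c\in(-2,2)$. Near $E_0$ we can write $T-c=\epsilon h^m$ with $\epsilon=\pm1$ and $h$ biholomorphic, real on the real axis, $h(E_0)=0$. For small $\delta>0$ the number $-\delta$ has a nonreal $m$th root $w$, and $h^{-1}(w)$ is a nonreal zero of $T-(c-\epsilon\delta)$. This contradicts what was just proved.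

(b) $T$ has $N$ simple real zeros. By Rolle's theorem $T'$ vanishes between any two consecutive ones, and these are all of its $N-1$ zeros, so they are simple. If $|T(e_i)|<2$, then $T-T(e_i)$ would have a multiple zero, against (a). As the only critical point between two consecutive zeros of $T$, the point $e_i$ is a local maximum of $|T|$; since $T''(e_i)\ne0$, the signs of $T(e_i)$ and $T''(e_i)$ are opposite.

(c) Put $e_0=+\infty$, $e_N=-\infty$. Between $e_j$ and $e_{j-1}$ the function $T$ is strictly monotone and changes sign once. Its values or limits at the two ends have absolute value at least $2$, and the sign at $e_{j-1}$ is $(-1)^{j-1}$ because $T$ is monic.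

(d) At $q=0$ we have $W=B^N$, and $B$ has eigenvalues $e^{\pm i\kappa}$ when $E=2\cos\kappa$. The $N-1$ points $\kappa=j\pi/N$, $0<j<N$, are critical points with values $\pm2$. The length bound holds because $|\frac{d}{d\kappa}2\cos\kappa|\le2$.

(e) Replacing $(E,q)$ by $(-E,-q)$ replaces each letter $M$ by $-RMR^{-1}$, where $R=\operatorname{diag}(1,-1)$.
\end{proof}

\section{Critical points of the trace}\label{sec:crit}

In this section and the next, $a_1,a_2,\dots$ are arbitrary. Theorem~\ref{thm:fib}(i) is the case $a_m\equiv1$ of the following statement.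

\begin{proposition}\label{prop:crit}
Let $n\ge1$, $q>0$, $E\in\mathbb R$ and $\partial_ET_n(E,q)=0$. Then $\partial_qT_n(E,q)\ne0$ and $T_n(E,q)^2\ge4+q^2$.
\end{proposition}

The Schr\"odinger family fills the plane $y=2$ in the space of triples $u_0=(x,y,z)$, where $y=\operatorname{tr}S_{-1}$. If $\partial_ET_n$ and $\partial_qT_n$ both vanished, $d\Theta$ would vanish on this plane and would be a nonzero multiple of $dy$. Then every deformation of the matrices that fixes $\operatorname{tr}S_n$ would fix $\operatorname{tr}S_{-1}$ to first order. To refute this we leave the family: we freeze $S_n$, move $S_{n-1}$ freely in $SL_2(\mathbb R)$, and compute how $\operatorname{tr}S_{-1}$ and $Q$ respond.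

\subsection{The deformation}

Let $sl_2(\mathbb R)$ be the space of real traceless $2\times2$ matrices. We use two facts about it. If $M\in sl_2(\mathbb R)$ and $\operatorname{tr}(M\xi)=0$ for all $\xi\in sl_2(\mathbb R)$, then $M=0$ (take $\xi=M^T$). And $M^2=-(\det M)\mathbf 1=\frac12\operatorname{tr}(M^2)\mathbf 1$ for $M\in sl_2(\mathbb R)$.

Fix $n\ge1$, $E\in\mathbb R$ and $q>0$, and put $G=S_n$, $D=S_{n-1}$. For $\xi\in sl_2(\mathbb R)$ and $s\in\mathbb R$ run the recursion \eqref{eq:Srec} backward:
\begin{equation}\label{eq:back}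
S_n(s)=G,\qquad S_{n-1}(s)=D_s:=De^{s\xi},\qquad S_{m-1}(s)=S_m(s)^{-a_{m+1}}S_{m+1}(s)\quad(n>m\ge0).
\end{equation}
At $s=0$ these are the original matrices, and for every $s$ they satisfy the hypothesis of Lemma~\ref{lem:tracemap}. Let $u_m(s)$ be the corresponding triples. A dot denotes $d/ds$ at $s=0$.

By \eqref{eq:back}, $S_{-1}(s)$ is a word in $G^{\pm1}$ and $D_s^{\pm1}$, and each occurrence of $D_s$ contributes one term to the derivative of its trace. The danger is cancellation among these terms. It is excluded by two facts: all occurrences have the same exponent, and $S_{-1}$ is unipotent.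

\begin{lemma}\label{lem:sign}
For $0\le m\le n+1$, the recursion \eqref{eq:back} writes $S_{n-m}(s)$ as a word in $G^{\pm1},D_s^{\pm1}$ in which $D_s$ occurs only with exponent $(-1)^{m-1}$. For $m\ge1$ it occurs at least once.
\end{lemma}

\begin{proof}
This holds for the words $G$ ($m=0$) and $D_s$ ($m=1$). Let $m\ge1$ and assume it for $m-1$ and $m$. The word for $S_{n-m-1}$ consists of at least one copy of the inverse of the word for $S_{n-m}$, in which $D_s$ occurs and has exponent $(-1)^m$, followed by the word for $S_{n-m+1}$, in which $D_s$ can only have exponent $(-1)^{m-2}=(-1)^m$.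
\end{proof}

\begin{lemma}\label{lem:L}
There is $L\in sl_2(\mathbb R)$, independent of $\xi$, with $L\ne0$ and $\det L\ge0$, such that $\frac{d}{ds}\big|_{s=0}\operatorname{tr}S_{-1}(s)=(-1)^n\operatorname{tr}(L\xi)$ for all $\xi$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:sign}, $D_s$ occurs $r\ge1$ times in $S_{-1}(s)$, always with exponent $\epsilon=(-1)^n$. Consider one occurrence and write $S_{-1}=PD^{\epsilon}R$ at $s=0$. If $\epsilon=1$, it contributes $\operatorname{tr}(PD\xi R)=\operatorname{tr}(C\xi)$ with $C=RPD=(PD)^{-1}S_{-1}(PD)$. If $\epsilon=-1$, then $D_s^{-1}=e^{-s\xi}D^{-1}$ and it contributes $-\operatorname{tr}(P\xi D^{-1}R)=-\operatorname{tr}(C\xi)$ with $C=D^{-1}RP=P^{-1}S_{-1}P$. So the derivative is $\epsilon\sum_{i=1}^r\operatorname{tr}(C_i\xi)$ with $C_i=h_iS_{-1}h_i^{-1}$, $h_i\in SL_2(\mathbb R)$. As $\operatorname{tr}\xi=0$, it equals $\epsilon\operatorname{tr}(L\xi)$ with $L=\sum_i(C_i-\mathbf 1)$.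

Let $(p_i,w_i)^T\ne0$ be the second column of $h_i$; the first row of $h_i^{-1}$ is then $(w_i,-p_i)$. By \eqref{eq:family},
\[
C_i-\mathbf 1=q\,h_i\begin{pmatrix}0\\1\end{pmatrix}\begin{pmatrix}1&0\end{pmatrix}h_i^{-1}
=q\begin{pmatrix}p_iw_i&-p_i^2\\w_i^2&-p_iw_i\end{pmatrix},
\qquad
L=q\begin{pmatrix}\sum p_iw_i&-\sum p_i^2\\ \sum w_i^2&-\sum p_iw_i\end{pmatrix}.
\]
The off-diagonal entries of $L$ cannot both vanish, so $L\ne0$, and the Cauchy--Schwarz inequality gives $\det L=q^2\big(\sum p_i^2\sum w_i^2-(\sum p_iw_i)^2\big)\ge0$.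
\end{proof}

In geometric terms, $\{\det M\ge0\}$ is a solid double cone in $sl_2(\mathbb R)$, all the matrices $C_i-\mathbf 1$ lie on the boundary of the same half of it, and that half is convex and contains no line.

\begin{example}
In the Fibonacci case with $n=2$ we have $G=AB$, $D=A$, $S_0=D^{-1}G$ and $S_{-1}=G^{-1}DD$. The first occurrence of $D$ gives $C_1=DG^{-1}D=AB^{-1}$ and the second gives $C_2=S_{-1}$. Multiplying out,
\[
C_1-\mathbf 1=\begin{pmatrix}0&-q\\0&0\end{pmatrix},\qquad C_2-\mathbf 1=\begin{pmatrix}0&0\\q&0\end{pmatrix},\qquad L=q\begin{pmatrix}0&-1\\1&0\end{pmatrix},\qquad\det L=q^2 .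
\]
With opposite signs the two terms would combine to a matrix of determinant $-q^2$. For $n=3$ the word is $S_{-1}=D^{-1}D^{-1}GD^{-1}G$.
\end{example}

The response of $Q$ is best computed at the other end of the recursion, where only $G$ and $D_s$ appear.

\begin{lemma}\label{lem:K}
Let $x=\operatorname{tr}G$. There is $K\in sl_2(\mathbb R)$, independent of $\xi$, with $\det K=q^2(x^2-4-q^2)$, such that $\frac{d}{ds}\big|_{s=0}Q(u_0(s))=\operatorname{tr}(K\xi)$ for all $\xi$.
\end{lemma}

\begin{proof}
Put $H=D^{-1}GD$. Lemma~\ref{lem:tracemap} and \eqref{eq:comm} give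
\[
Q(u_0(s))+2=Q(u_n(s))+2=\operatorname{tr}(G^{-1}D_s^{-1}GD_s)=\operatorname{tr}(G^{-1}e^{-s\xi}He^{s\xi}).
\]
The derivative at $s=0$ is $\operatorname{tr}(K\xi)$ with $K=G^{-1}H-HG^{-1}$. Write $G=\frac x2\mathbf 1+U$ and $H=\frac x2\mathbf 1+V$ with $U,V\in sl_2(\mathbb R)$. Then $G^{-1}=\frac x2\mathbf 1-U$ and $K=VU-UV$. From $\det G=\det H=1$ we get $U^2=V^2=\nu\mathbf 1$ with $\nu=\frac{x^2-4}4$. Expanding $(U+V)^2=\frac12\operatorname{tr}((U+V)^2)\mathbf 1$ gives $UV+VU=p\mathbf 1$ with $p=\operatorname{tr}UV$. Therefore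
\[
K^2=(VU+UV)^2-2\,(VU\,UV+UV\,VU)=(p^2-4\nu^2)\mathbf 1,
\]
so $\det K=(2\nu-p)(2\nu+p)$. At $s=0$ the first display reads $q^2+2=\operatorname{tr}(G^{-1}H)=\frac{x^2}2-p$, that is, $p=2\nu-q^2$. Hence $\det K=q^2(4\nu-q^2)$.
\end{proof}

\subsection{Proof of Proposition~\ref{prop:crit}}

All differentials are taken at $u_0=(E,2,E-q)$. Since $T_n=\Theta(E,2,E-q)$,
\[
\partial_ET_n=d\Theta(1,0,1),\qquad\partial_qT_n=d\Theta(0,0,-1).
\]
At $u_0$ we have $\partial_xQ=2x-yz=2q$ and $\partial_zQ=2z-xy=-2q$. Thus $dy$ and $dQ$ both annihilate $(1,0,1)$, and they are independent because $q\ne0$. They span the annihilator of $(1,0,1)$, which contains $d\Theta$ by hypothesis. So there are real $\lambda,\mu$ with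
\[
d\Theta=\lambda\,dy+\mu\,dQ,\qquad\text{and then}\qquad\partial_qT_n=2q\mu .
\]
Along the deformation, $\Theta(u_0(s))=\operatorname{tr}G$ is constant. Applying $d\Theta$ to $\dot u_0$ and using Lemmas~\ref{lem:L} and~\ref{lem:K}, we find $(-1)^n\lambda\operatorname{tr}(L\xi)+\mu\operatorname{tr}(K\xi)=0$ for all $\xi$, hence
\[
\mu K=(-1)^{n+1}\lambda L .
\]
If $\mu=0$, then $\lambda\ne0$ because $d\Theta\ne0$, so $L=0$, contradicting Lemma~\ref{lem:L}. Thus $\mu\ne0$ and $\partial_qT_n\ne0$. Taking determinants, $\det K=(\lambda/\mu)^2\det L\ge0$, and Lemma~\ref{lem:K} with $q>0$ gives $T_n^2=x^2\ge4+q^2$. \qed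

\medskip
The inequality $T_n^2\ge4+q^2$ shows that all gaps between bands are open for $q>0$. Only the assertion $\partial_qT_n\ne0$ is needed below.

\section{Shrinking of the bands}\label{sec:shrink}

\begin{proof}[Proof of Theorems~\ref{thm:fib} and~\ref{thm:sturm}]
Fix $n\ge1$ with $N=N_n\ge2$ and write $T=T_n$. By Lemma~\ref{lem:bands}(e), passing from $q$ to $-q$ reflects critical points and bands by $E\mapsto-E$ and preserves the absolute values of the critical values; it also shows that the total length of the bands is even in $q$. So it suffices to treat $q\ge0$. The bound on critical values is in Proposition~\ref{prop:crit}.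

\emph{Critical values.} The zeros $e_i(q)$ of $T'$ are simple for every real $q$, so they are real-analytic in $q$ by the implicit function theorem. Let $v_i(q)=T(e_i(q),q)$. Since $T'(e_i)=0$, we have $v_i'(q)=\partial_qT(e_i(q),q)$, which is nonzero for $q>0$ by Proposition~\ref{prop:crit}. So $v_i$ is strictly monotone on $[0,\infty)$. Its sign is constant because $|v_i|\ge2$, so $|v_i|$ is strictly monotone too, and $|v_i(0)|=2\le|v_i(q)|$ forces it to increase. In particular $v_iv_i'>0$ for $q>0$.

\emph{The velocity.} Let $q>0$ and $g=-\partial_qT/T'$. As $T$ is monic of degree $N$ in $E$, the numerator has degree at most $N-1$, and the denominator has degree $N-1$ with simple zeros. Hence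
\[
g(E,q)=g_\infty(q)+\sum_{i=1}^{N-1}\frac{r_i}{E-e_i},\qquad r_i=-\frac{v_i'}{T''(e_i)} .
\]
From $v_iv_i'>0$ and $v_iT''(e_i)<0$ (Lemma~\ref{lem:bands}(b)) we get $r_i>0$. The sum is not empty since $N\ge2$, so $\partial_Eg=-\sum_ir_i(E-e_i)^{-2}<0$ away from the poles.

\emph{Band lengths.} For $c\in(-2,2)$ let $E_j(c,q)$ be the point of $I_j(q)$ where $T=c$. It is the $j$th largest zero of $T-c$ and it is simple, so $E_j$ is analytic in $(c,q)$, with $\partial_cE_j=1/T'(E_j)\ne0$ and $\partial_qE_j=g(E_j,q)$. Differentiating the last equation in $c$ gives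
\[
\partial_q\log|\partial_cE_j|=\partial_Eg(E_j,q)<0\qquad(q>0).
\]
So $|\partial_cE_j(c,q)|$ is strictly decreasing in $q\in[0,\infty)$ for each $c$, and so is $|I_j(q)|=\int_{-2}^2|\partial_cE_j(c,q)|\,dc$. The bands have disjoint interiors, so the measure of the spectrum is the sum of their lengths. This proves Theorem~\ref{thm:sturm}. For $a_m\equiv1$ and $n=k\ge2$ it proves parts (ii) and (iii) of Theorem~\ref{thm:fib}, the bound $2\pi/F_k$ coming from Lemma~\ref{lem:bands}(d).
\end{proof}

\begin{remark}
The hypothesis $q>0$ in Proposition~\ref{prop:crit} is necessary. The function $|v_i|$ is analytic on $\mathbb R$ with a minimum at $q=0$, so $\partial_qT=v_i'(0)=0$ at every critical point when $q=0$.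
\end{remark}

\begin{remark}\label{rem:counter}
Lemma~\ref{lem:bands} holds for all words, but the conclusions about critical values do not. Take $W=A^2B^3$ and $E=q=1$. Then $\operatorname{tr}A=0$ gives $A^2=-\mathbf 1$, and $\operatorname{tr}B=1$ gives $B^3=B^2-B=-\mathbf 1$, so $W=\mathbf 1$. Differentiating $\det W=1$ at $W=\mathbf 1$ gives $\operatorname{tr}W'=0$. Thus $\operatorname{tr}W$ has a critical value equal to $2$ at $q=1$; its square is less than $4+q^2$, and its absolute value is the same as at $q=0$. The recursion \eqref{eq:Srec} entered our proof twice: it makes $d\Theta$ nowhere zero, and it gives the uniform exponent in Lemma~\ref{lem:sign}.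
\end{remark}

\section{The bands and the spectrum}\label{sec:spec}

We return to the Fibonacci case. To use the bands for dimension estimates we need two facts: they cover $\Sigma_q$, and none of them is superfluous, in the sense that each one meets $\Sigma_q$.

\subsection{The bands cover the spectrum}

Fix $q>0$ and, for $k\ge0$, let $O_k=\{E\in\mathbb R:|t_k|>2,\ |t_{k+1}|>2\}=\mathbb R\setminus(\sigma_k\cup\sigma_{k+1})$.

\begin{lemma}\label{lem:escape}
We have $O_k\subset O_{k+1}$ and $\Sigma_q=\mathbb R\setminus\bigcup_kO_k=\bigcap_k(\sigma_k\cup\sigma_{k+1})$. If $E\in\sigma_{k+2i}$ for some $k$ and all $i\ge0$, then $E\in\Sigma_q$.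
\end{lemma}

\begin{proof}
Let $E\in\bigcup_kO_k$ and let $m\ge0$ be minimal with $E\in O_m$. Then $|t_{m-1}|\le2$: for $m=0$ because $t_{-1}=2$, and for $m\ge1$ because $E\notin O_{m-1}$ while $|t_m|>2$. With $M=\max(|t_m|,|t_{m+1}|)>2$ we get $|t_{m+2}|\ge|t_m||t_{m+1}|-2>2M-2>M$. Now suppose $|t_n|>\max(|t_{n-1}|,|t_{n-2}|)$ and $|t_{n-1}|>2$, as is the case for $n=m+2$. Then
\[
|t_{n+1}|\ge|t_n||t_{n-1}|-|t_{n-2}|>|t_n|\,(|t_{n-1}|-1)>|t_n|>|t_{n-1}|,
\]
and the same supposition holds for $n+1$. So $|t_n|\ge\gamma:=\min(|t_m|,|t_{m+1}|)>2$ for all $n\ge m$, which gives $E\in O_n$ for all $n\ge m$ and hence $O_k\subset O_{k+1}$. Also $|t_{n+1}|>(\gamma-1)|t_n|$ for $n\ge m+2$, so the sequence is unbounded.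

Conversely, let $E\notin\bigcup_kO_k$ and $n\ge1$. If $|t_n|>2$, then $|t_{n-1}|\le2$ and $|t_{n+1}|\le2$. By \eqref{eq:disc} and \eqref{eq:inv},
\[
(2t_n-t_{n-1}t_{n+1})^2=(4-t_{n-1}^2)(4-t_{n+1}^2)+4q^2\le16+4q^2,
\]
so $|t_n|\le2+\sqrt{4+q^2}$ and the sequence is bounded. Now (E1) gives the description of $\Sigma_q$.

For the last claim, if $n\ge k$ then one of $n,n+1$ has the form $k+2i$, so $E\notin O_n$. If $n<k$ then $O_n\subset O_k$, so again $E\notin O_n$.
\end{proof}

\subsection{Every band meets the spectrum}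

By the last claim of Lemma~\ref{lem:escape}, a nested sequence of bands of $\sigma_k,\sigma_{k+2},\sigma_{k+4},\dots$ has a point of $\Sigma_q$ in its intersection. A step of one would not do. On the upper band of $\sigma_2$ the variable $X=E-q$ lies in $[0,2]$, and $t_3=t_2X-(X+q)\le X-q\le2-q$; so for $q>4$ this band does not meet $\sigma_3$.

\begin{lemma}\label{lem:nested}
Let $q>0$ and $k\ge2$. Every band of $\sigma_k(q)$ contains a band of $\sigma_{k+2}(q)$, and therefore contains a point of $\Sigma_q$.
\end{lemma}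

It suffices to show that $t_{k+2}$ takes a value above $2$ and a value below $-2$ on the band. We write $t_{k+2}$ in polar form, as an amplitude times the cosine of a phase. The invariant \eqref{eq:inv} makes the amplitude larger than $2$. The total change of the phase across the band is a multiple of $\pi$, hence independent of $q>0$, and we compute it by letting $q\to0$. The difficulty is that the limit degenerates at the two ends of the band.

\begin{proof}
Let $N=F_k\ge2$, $1\le j\le N$ and $J=[(j-1)\pi,j\pi]$. For $\varphi\in J$ and $q\ge0$ let $E(\varphi,q)$ be the point of $I_{k,j}(q)$ with $t_k=2\cos\varphi$. It is the $j$th largest zero, with multiplicity, of the monic polynomial $t_k-2\cos\varphi$, all of whose zeros are real; ordered zeros of such polynomials depend continuously on the coefficients, so $E$ is jointly continuous. By Lemma~\ref{lem:bands}(d), $E(\varphi,0)=2\cos(\varphi/N)$. Below, all $t_m$ are evaluated at $(E(\varphi,q),q)$.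

\emph{Polar form.} By \eqref{eq:fibrec}, $t_{k+1}=t_kt_{k-1}-t_{k-2}$ and $t_{k+2}=t_kt_{k+1}-t_{k-1}$. So
\[
(s_{-1},s_0,s_1,s_2)=(t_{k-2},t_{k-1},t_{k+1},t_{k+2})
\]
solves $s_{m+1}+s_{m-1}=2\cos\varphi\,s_m$. For every complex $Z$ the sequence $\operatorname{Re}(Ze^{im\varphi})$ solves the same recursion; its term $m=0$ is $\operatorname{Re}Z$, and its term $m=-1$ minus its term $m=1$ is $2\sin\varphi\operatorname{Im}Z$. For $\varphi$ in the interior of $J$ choose
\[
Z=t_{k-1}+i\,\frac{t_{k-2}-t_{k+1}}{2\sin\varphi}.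
\]
The two solutions then share $s_0$, $s_{-1}-s_1$ and $s_{-1}+s_1$, so they coincide, and $t_{k+2}=\operatorname{Re}(Ze^{2i\varphi})$. To reach the endpoints of $J$ we multiply by $|\sin\varphi|=(-1)^{j-1}\sin\varphi$ and put
\[
\zeta(\varphi,q)=(-1)^{j-1}\Big[\sin\varphi\;t_{k-1}+\frac i2\,(t_{k-2}-t_{k+1})\Big],
\]
a continuous function on $J\times[0,\infty)$. Since $t_{k+1}-t_{k-2}=2t_{k+1}-t_kt_{k-1}$, \eqref{eq:disc} and \eqref{eq:inv} give
\begin{equation}\label{eq:im}
4(\operatorname{Im}\zeta)^2=(4-t_k^2)(4-t_{k-1}^2)+4q^2 .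
\end{equation}
With $4-t_k^2=4\sin^2\varphi$ this yields $|\zeta|^2=4\sin^2\varphi+q^2$. So $\zeta$ vanishes only at the two corners $((j-1)\pi,0)$ and $(j\pi,0)$. Let $\Omega$ be $J\times[0,\infty)$ with these corners removed. It is convex, so $\zeta$ has a continuous argument $\alpha$ on $\Omega$.

At $q=0$ put $\psi(\varphi)=\varphi F_{k-1}/F_k$. By Lemma~\ref{lem:bands}(d), $t_{k-1}=2\cos\psi$, $t_{k-2}=2\cos(\varphi-\psi)$ and $t_{k+1}=2\cos(\varphi+\psi)$, so $t_{k-2}-t_{k+1}=4\sin\varphi\sin\psi$ and $\zeta(\varphi,0)=2|\sin\varphi|\,e^{i\psi(\varphi)}$. We normalize $\alpha$ so that $\alpha(\varphi,0)=\psi(\varphi)$ in the interior of $J$.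

\emph{The argument at an endpoint.} Let $\varphi_*=l\pi$ with $l\in\{j-1,j\}$, and $\psi_*=\psi(\varphi_*)$. For $q>0$ we have $\zeta(\varphi_*,q)=\pm iq$, so $\alpha(\varphi_*,q)\in\frac\pi2+\pi\mathbb Z$. By continuity it is a constant $\alpha_l$, independent of $q>0$. To find it, let $\Omega_\eta$ be the convex set of $(\varphi,q)\in\Omega$ with $|\varphi-\varphi_*|\le\eta$ and $q\le\eta$, for small $\eta\in(0,1)$. As $F_k$ and $F_{k-1}$ are coprime, $\psi_*=l\pi F_{k-1}/F_k$ lies in $\pi\mathbb Z$ exactly when $l\in\{0,N\}$.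

Case $0<l<N$. Let $m=\lfloor\psi_*/\pi\rfloor$. At the corner, $|t_{k-1}|=|2\cos\psi_*|<2$. Choose $\eta$ so that $|t_{k-1}|<2$ and $\psi(\varphi)\in(m\pi,(m+1)\pi)$ on $\Omega_\eta$. Then $\operatorname{Im}\zeta\ne0$ on $\Omega_\eta$: for $q>0$ by \eqref{eq:im}, and for $q=0$ because $\operatorname{Im}\zeta=2|\sin\varphi|\sin\psi$. So $\alpha$ avoids $\pi\mathbb Z$ on the connected set $\Omega_\eta$, and it lies in $(m\pi,(m+1)\pi)$ where $q=0$. It stays in that interval, and
\[
\alpha_l=\big(\lfloor lF_{k-1}/F_k\rfloor+\tfrac12\big)\pi .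
\]

Case $l\in\{0,N\}$. At the corner, $t_{k-1}=\pm2$. Choose $\eta$ so that $t_{k-1}\ne0$ and $|\psi-\psi_*|<\frac\pi2$ on $\Omega_\eta$. On the convex subset where $\varphi\ne\varphi_*$ we have $\operatorname{Re}\zeta=|\sin\varphi|\,t_{k-1}\ne0$, so $\alpha$ avoids $\frac\pi2+\pi\mathbb Z$ and stays in $(\psi_*-\frac\pi2,\psi_*+\frac\pi2)$. Letting $\varphi\to\varphi_*$ with $q>0$ fixed gives $\alpha_l=\psi_*\pm\frac\pi2$.

\emph{Claim: $\alpha_j\ge\alpha_{j-1}$.} Note that $0<F_{k-1}/F_k<1$, and that $j=1$ and $j=N$ are different cases because $N\ge2$. If $1<j<N$, both endpoints are in the first case and the floor function is nondecreasing. If $j=1$, then $\alpha_0=\pm\frac\pi2$ and $\alpha_1=\frac\pi2$. If $j=N$, then $(N-1)F_{k-1}/F_k=F_{k-1}-F_{k-1}/F_k$ has floor $F_{k-1}-1$, so $\alpha_{N-1}=F_{k-1}\pi-\frac\pi2$, while $\alpha_N=F_{k-1}\pi\pm\frac\pi2$.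

\emph{Conclusion.} Fix $q>0$ and put $\Psi(\varphi)=2\varphi+\alpha(\varphi,q)$ on $J$. In the interior of $J$,
\[
t_{k+2}=|Z|\cos\Psi,\qquad|Z|=\frac{|\zeta|}{|\sin\varphi|}=\sqrt{4+\frac{q^2}{\sin^2\varphi}}>2 .
\]
The values of $\Psi$ at the ends of $J$ lie in $\frac\pi2+\pi\mathbb Z$, and $\Psi(j\pi)-\Psi((j-1)\pi)=2\pi+\alpha_j-\alpha_{j-1}\ge2\pi$. So $\Psi$ attains two consecutive multiples of $\pi$ at interior points of $J$. At the corresponding energies $E_1,E_2\in I_{k,j}(q)$, $t_{k+2}$ is above $2$ and below $-2$, and it has a zero between them. The band of $\sigma_{k+2}$ that contains this zero is an interval containing neither $E_1$ nor $E_2$, so it lies between them, inside $I_{k,j}(q)$.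

Iterating gives nested compact bands of $\sigma_{k+2i}$, $i\ge0$, and a common point belongs to $\Sigma_q$ by Lemma~\ref{lem:escape}.
\end{proof}

The same computation for $t_{k+1}=\operatorname{Re}(Ze^{i\varphi})$ guarantees a phase change of only $\pi$, and thus only one multiple of $\pi$; this is why the step is two.

\section{Monotonicity of the dimension}\label{sec:dim}

Let $K\subset\mathbb R$ be compact and nonempty. Its Hausdorff dimension is the infimum of those $s>0$ for which, for every $\delta>0$, $K$ has a countable cover by intervals $\mathcal I$ of length at most $\delta$ with $\sum|\mathcal I|^s\le\delta$. Its upper box dimension is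
\[
\overline{\dim}_{\mathrm B}K=\limsup_{n\to\infty}\frac{\log M_n(K)}{n\log2},
\]
where $M_n(K)$ is the number of intervals $[m2^{-n},(m+1)2^{-n}]$, $m\in\mathbb Z$, that meet $K$. A bound on the Hausdorff dimension produces some efficient cover and says nothing about a given one, such as the bands. A bound on the box dimension limits the number of nonoverlapping intervals of each size that meet $K$, and this applies to the bands by Lemma~\ref{lem:nested}. So the argument bounds $\dim_{\mathrm H}\Sigma_{q_2}$ by $\overline{\dim}_{\mathrm B}\Sigma_{q_1}$, and (E2) closes the loop.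

\begin{proof}[Proof of Theorem~\ref{thm:dim}]
Write $d(q)=\dim_{\mathrm H}\Sigma_q$ and $P_k(q,s)=\sum_{j=1}^{F_k}|I_{k,j}(q)|^s$. Let $0<q_1<q_2$ and $s>s'>\overline{\dim}_{\mathrm B}\Sigma_{q_1}$. There is $C$ with $M_n(\Sigma_{q_1})\le C2^{ns'}$ for all $n\ge0$.

Let $k\ge2$ satisfy $2\pi/F_k<1$. By Theorem~\ref{thm:fib}(iii), each band of $\sigma_k(q_1)$ has length in $(2^{-n-1},2^{-n}]$ for some $n\ge n_k$, where $n_k\ge0$ is the least integer with $2^{-n_k-1}<2\pi/F_k$; note that $n_k\to\infty$. By Lemma~\ref{lem:nested} such a band contains a point of $\Sigma_{q_1}$, so it meets one of the dyadic intervals $\mathcal D$ counted by $M_n(\Sigma_{q_1})$. The bands of this size that meet a given $\mathcal D$ lie in the concentric interval of length $3\cdot2^{-n}$ and have disjoint interiors, so there are at most $6$ of them. Hence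
\[
P_k(q_1,s)\le\sum_{n\ge n_k}6C\,2^{ns'}2^{-ns}\longrightarrow0\qquad(k\to\infty).
\]
By Theorem~\ref{thm:fib}(iii), $P_k(q_2,s)\le P_k(q_1,s)$. By Lemma~\ref{lem:escape}, the bands of $\sigma_k(q_2)$ and $\sigma_{k+1}(q_2)$ together cover $\Sigma_{q_2}$. They have length at most $2\pi/F_k$, and the sum of the $s$th powers of their lengths is $P_k(q_2,s)+P_{k+1}(q_2,s)\to0$. So $d(q_2)\le s$. Letting $s$ decrease to $\overline{\dim}_{\mathrm B}\Sigma_{q_1}$ and using (E2),
\[
d(q_2)\le\overline{\dim}_{\mathrm B}\Sigma_{q_1}=d(q_1).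
\]
For $q_1=0$ the inequality holds because $d(0)=\dim_{\mathrm H}[-2,2]=1$. Thus $d$ is nonincreasing on $[0,\infty)$.

By (E3), $d(q)\to0$ as $q\to\infty$ and $d(q)>0$ for large $q$. Suppose $d(q_1)=d(q_2)$ with $0\le q_1<q_2$. Being monotone, $d$ is constant on $[q_1,q_2]$, and being analytic by (E2), it is constant on $(0,\infty)$. The constant is $0$ because $d(q)\to0$, which contradicts positivity for large $q$. Hence $d$ is strictly decreasing.
\end{proof}

By (E2), and since both dimensions of $[-2,2]$ equal $1$, Theorem~\ref{thm:dim} holds for the upper box dimension as well.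

\begin{thebibliography}{9}

\bibitem{Cantat}
Cantat, Duke Math. J. \textbf{149} (2009).

\bibitem{DEGT}
Damanik, Embree, Gorodetski and Tcheremchantsev, Comm. Math. Phys. \textbf{280} (2008).

\bibitem{DGY}
Damanik, Gorodetski and Yessen, \emph{The Fibonacci Hamiltonian}, Invent. Math. \textbf{206} (2016).

\bibitem{Suto}
S\"ut\H{o}, Comm. Math. Phys. \textbf{111} (1987).

\bibitem{Yessen}
W. N. Yessen, \emph{Spectral analysis of tridiagonal Fibonacci Hamiltonians}, arXiv:1111.0953 (2011).

\end{thebibliography}
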